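# When does a bumped weight condition control the Riesz potential from $L^p(\sigma)$ to $L^{p,\infty}(u)$?

## 1. A Cantor set on which every scale counts

Work on the line, with the operator $I_{1/2}f(x)=\int_{\mathbb R}|x-y|^{-1/2}f(y)\,dy$. For $m\ge 0$ let $E_m$ be the set of $x\in[0,1)$ whose binary digits in positions $2,4,\dots,2m$ are all $0$, and let $u_m=2^m\chi_{E_m}$. Thus $|E_m|=2^{-m}$ and $\int u_m=1$. For instance
$$E_1=[0,\tfrac14)\cup[\tfrac12,\tfrac34),\qquad E_2=[0,\tfrac1{16})\cup[\tfrac18,\tfrac3{16})\cup[\tfrac12,\tfrac9{16})\cup[\tfrac58,\tfrac{11}{16}).$$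

Let us evaluate $I_{1/2}u_m$ at the point $0\in E_m$. For $m=0$ we get $\int_0^1y^{-1/2}dy=2$. For $m=1$ we get
$$2\Big(\int_0^{1/4}+\int_{1/2}^{3/4}\Big)y^{-1/2}dy=2+2\sqrt3-2\sqrt2\approx 2.64 .$$
For $m=2$ the same calculation gives
$$8\Big[\tfrac14+\big(\tfrac{\sqrt3}4-\tfrac1{\sqrt8}\big)+\big(\tfrac34-\tfrac1{\sqrt2}\big)+\big(\tfrac{\sqrt{11}}4-\sqrt{\tfrac58}\big)\Big]\approx3.29.$$
The value goes up by about $0.65$ each time. The reason is visible scale by scale. A dyadic interval of length $4^{-k}$, $k\le m$, that meets $E_m$ has its first $2k$ digits fixed and still has $m-k$ digits forced to be $0$. So its $u_m$-mass is $2^m\cdot2^{-(m-k)}4^{-k}=2^{-k}$. Take $x\in E_m$ and let $Q_k(x)$ be the dyadic interval of length $4^{-k}$ containing $x$. The ring $Q_k(x)\setminus Q_{k+1}(x)$ has mass $2^{-k}-2^{-k-1}=2^{-k-1}$ for $k<m$, and on it the kernel is at least $(4^{-k})^{-1/2}=2^k$. It therefore contributes at least $\frac12$. The innermost interval $Q_m(x)$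 has mass $2^{-m}$ and contributes at least $1$. Hence
$$I_{1/2}u_m\ \ge\ 1+\tfrac m2\qquad\text{on }E_m. \tag{1.1}$$

Consider the operator $f\mapsto I_{1/2}(fu_m)$ from $L^2(u_m)$ to weak $L^2(u_m)$. The function $f=\chi_{[0,1)}$ has norm $1$, and $I_{1/2}(fu_m)\ge1+\frac m2$ on $E_m$, a set of $u_m$-measure $1$. So the operator norm is at least $1+\frac m2$.

Can a condition that only compares averages over intervals see this growth? Writing $\langle h\rangle_Q=|Q|^{-1}\int_Qh$, the natural scale-invariant quantity is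
$$|Q|^{1/2}\langle u_m\rangle_Q^{1/2}\langle u_m\rangle_Q^{1/2}=|Q|^{-1/2}\int_Qu_m .$$
It does not see the growth at all. If $4^{-k-1}<|Q|\le4^{-k}$ with $k\ge0$, then $Q$ meets at most two dyadic intervals of length $4^{-k}$. Each has mass at most $2^{-k}$ (when $k>m$ the mass is at most $2^m4^{-k}\le2^{-k}$). So the quantity is at most $2^{k+1}\cdot2\cdot2^{-k}=4$. If $|Q|>1$ it is at most $|Q|^{-1/2}\le1$.

A standard repair is to make one of the two averages slightly larger, by "bumping" it. Replace $\langle u\rangle_Q^{1/2}$, which is the normalized $L^2$ norm of $u^{1/2}$ on $Q$, by the number $\lambda$ that solves $\frac1{|Q|}\int_Q\Psi(u^{1/2}/\lambda)=1$ with $\Psi(t)=t^2\log(e+t)^a$, $a>0$. On a dyadic interval $Q$ of length $4^{-k}$ meeting $E_m$ the set $E_m$ has density $2^{-(m-k)}$, so the equation is $2^{-(m-k)}\Psi(2^{m/2}/\lambda)=1$. Write $\lambda=2^{k/2}\mu$ and $t=2^{(m-k)/2}/\mu$. Then $t^2\log(e+t)^a=2^{m-k}$, which says $\mu=\log(e+t)^{a/2}$.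 Also $t\le2^{(m-k)/2}$, so
$$\mu\le\log\big(e+2^{(m-k)/2}\big)^{a/2}\le\big(2+\tfrac{m}2\big)^{a/2}.$$
The bumped quantity on such $Q$ is $2^{-k}\cdot2^{k/2}\mu\cdot2^{k/2}=\mu$. So, at least on these intervals, the bump has turned a bounded constant into one of size at most $(2+\frac m2)^{a/2}$. The norm is at least $1+\frac m2$. If $a<2$, the bump does not keep up.

How large must a bump be, then? A well-known integrability condition on bumps, introduced below under the name $B_{p'}$, is satisfied here exactly when $a>1$. A conjecture asserts that this condition is enough. The example suggests that it is not when $1<a<2$, and that the true threshold might be $a=2$. We now set this up in general and prove it.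

## 2. Luxemburg norms, bumped constants, and the conjectured inequality

Throughout $n\ge1$, $0<\alpha<n$, $1<p<\infty$, $\frac1p+\frac1{p'}=1$. The Riesz potential is
$$I_\alpha f(x)=\int_{\mathbb R^n}\frac{f(y)}{|x-y|^{n-\alpha}}\,dy .$$
A weight is a nonnegative, locally integrable function on $\mathbb R^n$, and $u(E)=\int_Eu$. Cubes have sides parallel to the axes; $\ell(Q)$ is the side length of $Q$.

**Young functions.** A Young function is a continuous, convex, increasing $\Psi:[0,\infty)\to[0,\infty)$ with $\Psi(0)=0$ and $\Psi(\infty)=\infty$. Put $\Psi^{-1}(y)=\sup\{t:\Psi(t)\le y\}$ for $y>0$. The supremum is finite, positive and attained, so $\Psi(\Psi^{-1}(y))\le y$, while $t>\Psi^{-1}(y)$ implies $\Psi(t)>y$; also $\Psi^{-1}$ is nondecreasing. Convexity and $\Psi(0)=0$ give $\Psi(ct)\le c\Psi(t)$ for $0\le c\le1$. Hence $\Psi(c\Psi^{-1}(y))\le cy$, that is,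
$$\Psi^{-1}(cy)\ge c\,\Psi^{-1}(y),\qquad 0<c\le1,\ y>0. \tag{2.1}$$
The same inequality shows that $\Psi$ is strictly increasing where it is positive: if $\Psi(s)>0$ and $t>s$, then $\Psi(s)\le\frac st\Psi(t)<\Psi(t)$.

The complementary Young function is $\bar\Psi(s)=\sup_{t\ge0}(st-\Psi(t))$. For $\Psi(t)=t^p/p$ it is $s^{p'}/p'$.

**Luxemburg norms.** For a cube $Q$,
$$\|f\|_{\Psi,Q}=\inf\Big\{\lambda>0:\frac1{|Q|}\int_Q\Psi\Big(\frac{|f|}\lambda\Big)dx\le1\Big\}.$$
For $\Psi(t)=t^p$ this is $\langle|f|^p\rangle_Q^{1/p}$. It satisfies the triangle inequality and is monotone in $|f|$. If $0<\|f\|_{\Psi,Q}<\infty$, the infimum is attained, by monotone convergence as $\lambda\downarrow\|f\|_{\Psi,Q}$. The example we need constantly is an indicator: if $a>0$ and $|Q\cap E|>0$, the condition on $\lambda$ reads $\Psi(a/\lambda)\le|Q|/|Q\cap E|$, so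
$$\|a\chi_E\|_{\Psi,Q}=\frac a{\Psi^{-1}(|Q|/|Q\cap E|)} . \tag{2.2}$$
We also recall the generalized Hölder inequality $\langle|fg|\rangle_Q\le2\|f\|_{\Psi,Q}\|g\|_{\bar\Psi,Q}$.

**The maximal operator $M_\Phi$ and the class $B_r$.** Put $M_\Phi f(x)=\sup_{Q\ni x}\|f\|_{\Phi,Q}$; for $\Phi(t)=t$ this is the Hardy–Littlewood maximal function over cubes. For $1<r<\infty$ we write $\Phi\in B_r$ if $\int_1^\infty\Phi(t)t^{-r}\frac{dt}t<\infty$. For example $t^q\in B_r$ (with $q\ge1$) exactly when $q<r$. By a theorem of Pérez, $\Phi\in B_r$ is equivalent to $M_\Phi$ being bounded on the unweighted space $L^r(\mathbb R^n)$.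

**The weak-type norm.** Put $\|g\|_{L^{p,\infty}(u)}=\sup_{t>0}t\,u(\{|g|>t\})^{1/p}$. Let $I_\alpha(\cdot\,\sigma)$ be the operator $f\mapsto I_\alpha(f\sigma)$, and
$$\mathcal N(u,\sigma)=\|I_\alpha(\cdot\,\sigma)\|_{L^p(\sigma)\to L^{p,\infty}(u)} .$$

**The bumped constant.** For a pair of weights $(u,\sigma)$ and a Young function $\Psi$,
$$[\sigma,u]_\Psi=[\sigma,u]_{A^\alpha_{p',p',\Psi}}=\sup_Q|Q|^{\frac\alpha n}\|u^{1/p}\|_{\Psi,Q}\,\langle\sigma\rangle_Q^{1/p'},\qquad 0\cdot\infty=0,$$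
and $(u,\sigma)\in A^\alpha_{p',p',\Psi}$ means that this is finite. For a small example let $u=\sigma=\chi_{[0,1)^n}$ and $\Psi(t)=t^p$ (no bump). The expression is $|Q|^{\frac\alpha n-1}|Q\cap[0,1)^n|$. It is at most $|Q|^{\alpha/n}\le1$ if $|Q|\le1$ and at most $|Q|^{\frac\alpha n-1}\le1$ if $|Q|>1$, and it equals $1$ for the unit cube. So the constant is $1$.

**Conjecture (D. Cruz-Uribe and K. Moen, "A fractional Muckenhoupt-Wheeden theorem and its consequences", arXiv:1303.3424, 2013).** Given $0<\alpha<n$, $1<p<\infty$ and $\bar\Psi\in B_{p'}$, suppose $(u,\sigma)\in A^\alpha_{p',p',\Psi}$. Then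
$$\mathcal N(u,\sigma)\lesssim[\sigma,u]_{A^\alpha_{p',p',\Psi}}\,\|M_{\bar\Psi}\|_{L^{p'}\to L^{p'}}, \tag{2.3}$$
where the implicit constant depends only on $n$, $\alpha$ and $p$.

Here $\Psi$ is an arbitrary Young function with $\bar\Psi\in B_{p'}$. The case $\Psi(t)=t^p\log(e+t)^{2p-1+\delta}$, $\delta>0$, is known.

## 3. The integral $\int^\infty\Psi^{-1/p}$ and what it decides

The conjecture is false, for every $n$, $\alpha$, $p$, already for $\Psi(t)=t^p\log(e+t)^{p-1+\delta}$ with $0<\delta\le1$. The number that decides the matter is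
$$K_\Psi=\int_0^\infty\min\big(1,\Psi(t)^{-1/p}\big)\,dt\in(0,\infty],$$
which is finite if and only if $\int^\infty\Psi(t)^{-1/p}dt<\infty$.

**Theorem A (disproof).** Let $\Psi(t)=t^p\log(e+t)^{p-1+\delta}$, $0<\delta<1$. Then $\bar\Psi\in B_{p'}$, but $\mathcal N(u,\sigma)/[\sigma,u]_\Psi$ is unbounded over pairs of bounded, compactly supported weights. Moreover there is a single pair of weights with $[\sigma,u]_\Psi\le1$ and $\mathcal N(u,\sigma)=\infty$.

**Theorem B (sufficiency).** For every Young function $\Psi$ and all weights $u,\sigma$,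
$$\mathcal N(u,\sigma)\le C(n,\alpha,p)\,K_\Psi\,[\sigma,u]_\Psi .$$

**Theorem C (sharpness).** Put $\kappa=\frac1{p'}-\frac\alpha n$ and suppose that for some $c_0\ge1$
$$y^\kappa\,\Psi^{-1}(y)\le c_0\,Y^\kappa\,\Psi^{-1}(Y)\qquad(1\le y\le Y). \tag{R}$$
(This is automatic with $c_0=1$ if $\alpha\le n/p'$.) Then
$$c(n,\alpha,p)\,c_0^{-2}K_\Psi\ \le\ \sup_{(u,\sigma)}\frac{\mathcal N(u,\sigma)}{[\sigma,u]_\Psi}\ \le\ C(n,\alpha,p)\,K_\Psi,$$
the supremum being over pairs with $0<[\sigma,u]_\Psi<\infty$. In particular, under (R) the bump $\Psi$ suffices (with some constant) if and only if $\int^\infty\Psi^{-1/p}dt<\infty$.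

**Corollary D.** For $\Psi_a(t)=t^p\log(e+t)^a$, $a>0$, the inequality $\mathcal N(u,\sigma)\le C[\sigma,u]_{\Psi_a}$ holds with a uniform constant if and only if $a>p$. Since $\bar\Psi_a\in B_{p'}$ for all $a>p-1$, the conjecture fails for $p-1<a\le p$. For $a>p$ the inequality holds, which improves the known range $a>2p-1$.

**Discrete forms of $K_\Psi$.** We shall meet $K_\Psi$ as a sum over scales, so we rewrite it. By the layer-cake formula $K_\Psi=\int_0^1|\{t:\Psi(t)<\tau^{-p}\}|\,d\tau$. Since $\Psi$ is strictly increasing where positive, $\{t:\Psi(t)<y\}$ and $\{t:\Psi(t)\le y\}$ have the same length $\Psi^{-1}(y)$. Substituting $y=\tau^{-p}$,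
$$K_\Psi=\int_0^1\Psi^{-1}(\tau^{-p})\,d\tau=\frac1p\int_1^\infty\Psi^{-1}(y)\,y^{-1/p}\,\frac{dy}y . \tag{3.1}$$
On $[2^i,2^{i+1}]$ we have $\Psi^{-1}(y)\ge\Psi^{-1}(2^i)$, and $\frac1p\int_{2^i}^{2^{i+1}}y^{-1/p-1}dy=2^{-i/p}(1-2^{-1/p})$. Hence
$$\sum_{i\ge0}2^{-i/p}\,\Psi^{-1}(2^i)\le\frac{K_\Psi}{1-2^{-1/p}} . \tag{3.2}$$
Now put
$$g(j)=2^{-nj/p}\,\Psi^{-1}(2^{nj}),\qquad j\ge0 .$$
On $[2^{n(j-1)},2^{nj}]$ we have $\Psi^{-1}(y)\le\Psi^{-1}(2^{nj})$, and $\frac1p\int_{2^{n(j-1)}}^{2^{nj}}y^{-1/p-1}dy=2^{-nj/p}(2^{n/p}-1)$. Hence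
$$K_\Psi\le(2^{n/p}-1)\sum_{j\ge1}g(j) . \tag{3.3}$$

The sequence $g$ measures how strongly $\Psi$ bumps: it is constant for $\Psi(t)=t^p$, and smaller $g$ means a larger bump. For $\Psi_a$ it is comparable to $(1+j)^{-a/p}$. To see this let $y\ge1$, $t=\Psi_a^{-1}(y)$ and $L(t)=\log(e+t)$, so that $t^p=y\,L(t)^{-a}$. Since $L(t)\le e+t$ we have $y\le(e+t)^{p+a}$, so $L(y)\le\log(2(e+t)^{p+a})\le(1+p+a)L(t)$ and $t\le C\,y^{1/p}L(y)^{-a/p}$. The matching lower bound is (5.1) below. So for log bumps $\sum_jg(j)<\infty$ exactly when $a>p$, while $\sum_jg(j)^{p'}<\infty$ exactly when $a>p-1$.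

## 4. Cantor weights with prescribed scales

We generalize the weights of Section 1. There the digits in positions $2,4,6,\dots$ were killed; here we leave the positions free. Let $m\ge1$ and let $0=e_0<e_1<\dots<e_m$ be integers. Put
$$\ell_k=2^{-e_k},\qquad b_k=2^{nk}\ell_k^\alpha\qquad(0\le k\le m).$$
Let $E_m$ be the set of $x\in[0,1)^n$ such that in each coordinate the binary digits in positions $e_1,\dots,e_m$ are $0$ (with the expansions that do not end in all ones), and let $u_m=2^{nm}\chi_{E_m}$. Then $|E_m|=2^{-nm}$ and $\int u_m=1$.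

**Fact 1.** Let $R\subset[0,1)^n$ be a half-open dyadic cube of side $2^{-e}$ and let $k$ be the largest index with $e_k\le e$. Then $|R\cap E_m|$ is either $0$ or $2^{-n(m-k)}|R|$.

Membership in $R$ fixes exactly the first $e$ digits of each coordinate. So the conditions at positions $e_1,\dots,e_k$ either all hold on $R$ or fail somewhere, in which case the intersection is empty. The other $m-k$ conditions per coordinate concern free digits, and each halves the measure.

The number $b_k$ is what the scale $\ell_k$ contributes to $I_\alpha u_m$. In Section 1, $\ell_k=4^{-k}$ and $b_k=2^k\cdot(4^{-k})^{1/2}=1$.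

**Lemma 2.** With $c_1=n^{-(n-\alpha)/2}(1-2^{\alpha-n})$ and any Young function $\Psi$:

(i) $I_\alpha u_m\ge c_1\sum_{k=0}^mb_k$ on $E_m$. Consequently $\mathcal N(u_m,su_m)\ge c_1s^{1/p'}\sum_{k=0}^mb_k$ for $s>0$.

(ii) If $\ell(Q)\le1$, then $|Q|^{\frac\alpha n}\|u_m^{1/p}\|_{\Psi,Q}\langle u_m\rangle_Q^{1/p'}\le16^n\max_{0\le k\le m}\dfrac{b_k}{g(m-k)}$.

(iii) If $\ell(Q)>1$, then $|Q|^{\frac\alpha n}\|u_m^{1/p}\|_{\Psi,Q}\langle u_m\rangle_Q^{1/p'}\le|Q|^{\frac\alpha n-\frac1{p'}}\,\dfrac{2^{nm/p}}{\Psi^{-1}(2^{nm}|Q|)}$.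

**Proof of (i): the potential collects one term from each scale.** Let $x\in E_m$ and let $Q_k(x)$ be the dyadic cube of side $\ell_k$ containing $x$. By Fact 1, $u_m(Q_k(x))=2^{nm}2^{-n(m-k)}\ell_k^n=2^{nk}\ell_k^n$. For $y\in[0,1)^n$, $y\ne x$, let $k^*\le m$ be the largest index with $y\in Q_{k^*}(x)$; it exists because $Q_0(x)=[0,1)^n$. The cubes are nested, so $y\in Q_k(x)$ exactly for $k\le k^*$. Now $|x-y|\le\sqrt n\,\ell_{k^*}$. Since the $e_k$ are strictly increasing integers, $\ell_{k^*-i}\ge2^i\ell_{k^*}$. As $\alpha-n<0$,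
$$\sum_k\ell_k^{\alpha-n}\chi_{Q_k(x)}(y)=\sum_{k\le k^*}\ell_k^{\alpha-n}\le\frac{\ell_{k^*}^{\alpha-n}}{1-2^{\alpha-n}}\le\frac{n^{(n-\alpha)/2}}{1-2^{\alpha-n}}|x-y|^{\alpha-n}=c_1^{-1}|x-y|^{\alpha-n}.$$
Integrating against $u_m(y)\,dy$ gives $I_\alpha u_m(x)\ge c_1\sum_k\ell_k^{\alpha-n}\,2^{nk}\ell_k^n=c_1\sum_kb_k$.

For the second claim take $f=\chi_{[0,1)^n}$ and $\sigma=su_m$. Then $\|f\|_{L^p(\sigma)}=s^{1/p}$, $I_\alpha(f\sigma)\ge sc_1\sum b_k$ on $E_m$, and $u_m(E_m)=1$. So the norm is at least $s^{1-1/p}c_1\sum b_k$.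

**Proof of (ii): small cubes are compared with dyadic ones.** If $|Q\cap E_m|=0$ there is nothing to prove. Otherwise choose an integer $e\ge0$ with $2^{-e-1}<\ell(Q)\le2^{-e}$ and let $k$ be the largest index with $e_k\le e$. The cube $Q$ meets at most $2^n$ dyadic cubes of side $2^{-e}$, so Fact 1 gives
$$|Q\cap E_m|\le2^n\,2^{-n(m-k)}\,2^{-en}\le4^n\,2^{-n(m-k)}|Q| .$$
Hence $\langle u_m\rangle_Q\le4^n2^{nk}$. By (2.2) and then (2.1) with $c=4^{-n}$,
$$\|u_m^{1/p}\|_{\Psi,Q}\le\frac{2^{nm/p}}{\Psi^{-1}(4^{-n}2^{n(m-k)})}\le\frac{4^n\,2^{nm/p}}{\Psi^{-1}(2^{n(m-k)})}=\frac{4^n\,2^{nk/p}}{g(m-k)} .$$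
Also $|Q|^{\alpha/n}=\ell(Q)^\alpha\le2^{-e\alpha}\le\ell_k^\alpha$. The product of the three bounds, with $\langle u_m\rangle_Q$ raised to the power $\frac1{p'}$, is at most $16^n\,2^{nk}\ell_k^\alpha/g(m-k)$.

**Proof of (iii): large cubes see only the total mass.** If $|Q\cap E_m|=0$ the left side is $0$. Otherwise $|Q|/|Q\cap E_m|\ge2^{nm}|Q|$ and $\langle u_m\rangle_Q\le|Q|^{-1}$; apply (2.2). $\square$

Lemma 2 shows the contest: the norm is at least a sum, $\sum_kb_k$, while small cubes contribute at most a constant times a maximum, $\max_kb_k/g(m-k)$.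

## 5. Log bumps with exponent between $p-1$ and $p$: proof of Theorem A

Let $a=p-1+\delta\in(p-1,p)$, $L(t)=\log(e+t)\ge1$, $\Psi=t^pL^a$.

**Step 1. We check that $\Psi$ is a Young function.** Only convexity needs an argument, and we use only $a>0$. Put $h=L^a$. Then $h'=aL^{a-1}/(e+t)\ge0$ and
$$h''=\frac{a(a-1)L^{a-2}-aL^{a-1}}{(e+t)^2}\ge-\frac{2aL^{a-1}}{(e+t)^2},$$
because $a(a-1)\ge-a$ and $L^{a-2}\le L^{a-1}$. Since $\Psi''=p(p-1)t^{p-2}h+2pt^{p-1}h'+t^ph''$ and its first term is positive for $t>0$,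
$$\Psi''\ge2pt^{p-1}h'+t^ph''\ge\frac{aL^{a-1}t^{p-1}}{e+t}\Big(2p-\frac{2t}{e+t}\Big)\ge0 ,$$
and the first inequality is strict for $t>0$.

**Step 2. We check that $\bar\Psi\in B_{p'}$, so that the conjecture applies to $\Psi$.** This uses only $a>p-1$. The derivative $\Psi'(t)=pt^{p-1}L^a+at^pL^{a-1}/(e+t)$ is continuous and strictly increasing from $0$ to $\infty$. Let $\Psi'(t_s)=s$; then $\bar\Psi(s)=st_s-\Psi(t_s)\le st_s$. For $t\ge1$ we have $\Psi'(t)\le(p+a)t^{p-1}L(t)^a\le C't^p$. So for large $s$ we have $t_s\ge cs^{1/p}$, and therefore $L(t_s)\ge c\log s$. On the other hand $\Psi'(t)\ge pt^{p-1}L(t)^a$, so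
$$t_s^{p-1}\le\frac s{pL(t_s)^a}\le Cs(\log s)^{-a},\qquad\text{i.e.}\qquad t_s\le Cs^{p'-1}(\log s)^{-a/(p-1)},$$
using $\frac1{p-1}=p'-1$. Hence $\bar\Psi(s)s^{-p'-1}\le Cs^{-1}(\log s)^{-a/(p-1)}$ for large $s$, which is integrable at infinity because $a>p-1$. On bounded intervals $[1,s_0]$ the integrand is bounded. So $\bar\Psi\in B_{p'}$, and by the theorem of Pérez $\|M_{\bar\Psi}\|_{L^{p'}\to L^{p'}}$ is a fixed finite number.

**Step 3. We bound $\Psi^{-1}$ and $g$ from below, because they stand in the denominators of Lemma 2.** For $y\ge1$ put $t=y^{1/p}L(y)^{-a/p}\le y$. Then $\Psi(t)=yL(y)^{-a}L(t)^a\le y$, so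
$$\Psi^{-1}(y)\ge y^{1/p}L(y)^{-a/p}\qquad(y\ge1) . \tag{5.1}$$
This holds for every $a>0$. Since $e+2^{nj}\le2e\,2^{nj}$, we have $L(2^{nj})\le2+nj\le2n(1+j)$, and therefore
$$g(j)\ge(2n(1+j))^{-a/p} . \tag{5.2}$$

**Step 4. We choose the scales so that all of them contribute equally, and compare.** Take $e_k=\lceil nk/\alpha\rceil$. This is strictly increasing because $n/\alpha>1$, and $e_0=0$. Since $nk\le\alpha e_k<nk+\alpha$,
$$b_k=2^{nk-\alpha e_k}\in(2^{-\alpha},1] .$$
By Lemma 2(ii) and (5.2), cubes with $\ell(Q)\le1$ contribute at most $16^n(2n(1+m))^{a/p}$ to $[u_m,u_m]_\Psi$. Let $X=|Q|>1$. By Lemma 2(iii) and (5.1) the contribution of $Q$ is at most $X^{\frac\alpha n-\frac1{p'}-\frac1p}L(2^{nm}X)^{a/p}$. Since $e+2^{nm}X\le(e+2^{nm})(1+X)$, we have $L(2^{nm}X)\le2n(1+m)+\log(1+X)$, so the contribution is at most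
$$X^{\frac\alpha n-1}\big[2n(1+m)(1+\log(1+X))\big]^{a/p}\le C(1+m)^{a/p},$$
because $\alpha<n$. Altogether $[u_m,u_m]_\Psi\le C(1+m)^{a/p}$ with $C$ independent of $m$, while Lemma 2(i) gives $\mathcal N(u_m,u_m)\ge c_12^{-\alpha}(m+1)$. Since $a<p$,
$$\frac{\mathcal N(u_m,u_m)}{[u_m,u_m]_\Psi\,\|M_{\bar\Psi}\|_{L^{p'}\to L^{p'}}}\ \ge\ c\,(m+1)^{1-a/p}\ \longrightarrow\ \infty .$$
This contradicts (2.3), and the weights $u_m$ are bounded with compact support.

**Step 5. We glue the examples into one pair with infinite norm.** Put $A_m=[u_m,u_m]_\Psi\in(0,\infty)$. By Step 4 we can choose $m_1,m_2,\dots$ with $c_12^{-\alpha}(m_i+1)/A_{m_i}\ge i$. Put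
$$s_i=A_{m_i}^{-p'},\quad u^{(i)}=u_{m_i}(\cdot-z_i),\quad\sigma^{(i)}=s_iu^{(i)},\quad z_i=(L_i,0,\dots,0),\quad u=\sum_iu^{(i)},\quad\sigma=\sum_i\sigma^{(i)},$$
where $L_1=0$ and $L_i\ge2L_{i-1}+2$ are still to be chosen. A bounded set meets finitely many of the pieces $z_i+[0,1)^n$, so $u$ and $\sigma$ are locally integrable.

If $Q$ meets only the piece with index $i$, its contribution to $[\sigma,u]_\Psi$ is at most $s_i^{1/p'}A_{m_i}=1$. Suppose $Q$ meets at least two pieces, and let $I$ be the largest index met. Looking at first coordinates, $\ell(Q)\ge L_I-L_{I-1}-1\ge L_I/2\ge1$. The $u^{(i)}$ have disjoint supports, so $u^{1/p}=\sum_i(u^{(i)})^{1/p}$. The triangle inequality, the subadditivity of $x\mapsto x^{1/p'}$, and the argument of Lemma 2(iii) with (5.1) bound the contribution of $Q$ by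
$$\sum_{i,i'\le I}|Q|^{\frac\alpha n}\big\|(u^{(i)})^{1/p}\big\|_{\Psi,Q}\langle\sigma^{(i')}\rangle_Q^{1/p'}\le\sum_{i,i'\le I}s_{i'}^{1/p'}\,|Q|^{\frac\alpha n-1}\,L(2^{nm_i}|Q|)^{a/p} .$$
For fixed $I$ and the already chosen $m_1,\dots,m_I$, the right side tends to $0$ as $|Q|\to\infty$. So we may choose $L_I$, inductively, so large that it is at most $1$ whenever $\ell(Q)\ge L_I/2$. Then $[\sigma,u]_\Psi\le1$. Testing on $f=\chi_{z_i+[0,1)^n}$ and using $u\ge u^{(i)}$, Lemma 2(i) gives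
$$\mathcal N(u,\sigma)\ge c_12^{-\alpha}s_i^{1/p'}(m_i+1)=\frac{c_12^{-\alpha}(m_i+1)}{A_{m_i}}\ge i\qquad\text{for every }i .$$
Hence $\mathcal N(u,\sigma)=\infty$. This proves Theorem A. $\blacksquare$

## 6. From $I_\alpha$ to a sum over principal cubes

We turn to Theorem B. If $[\sigma,u]_\Psi=0$, then $u=0$ a.e. or $\sigma=0$ a.e. (otherwise a large cube on which both have positive mass gives a positive value), so $\mathcal N(u,\sigma)=0$. If $[\sigma,u]_\Psi>0$ and one of $K_\Psi$, $[\sigma,u]_\Psi$ is infinite, there is nothing to prove. So assume $A:=[\sigma,u]_\Psi<\infty$ and $K_\Psi<\infty$. Since $|I_\alpha(f\sigma)|\le I_\alpha(|f|\sigma)$, take $0\le f\in L^p(\sigma)$.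

**Step 1. We replace the weak-type bound by a bound for an integral.** Fix $t,N>0$, let $G=\{I_\alpha(f\sigma)>t\}\cap B(0,N)$ and $v=u\chi_G$. Then $v\in L^1$, and $v\le u$ gives $[\sigma,v]_\Psi\le A$. Write $V=v(\mathbb R^n)=u(G)$. It is enough to prove
$$\int I_\alpha(f\sigma)\,v\,dx\le C\,K_\Psi\,A\,\|f\|_{L^p(\sigma)}\,V^{1/p'} . \tag{6.1}$$
Indeed, the left side is at least $t\,u(G)$, so (6.1) gives $t\,u(G)^{1/p}\le CK_\Psi A\|f\|_{L^p(\sigma)}$ (trivially if $u(G)=0$). Then let $N\to\infty$.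

**Step 2. We replace the kernel by dyadic cubes.** For $\tau\in\{0,\frac13\}^n$ let
$$\mathcal D^\tau=\{2^{-k}([0,1)^n+\nu+(-1)^k\tau):k\in\mathbb Z,\ \nu\in\mathbb Z^n\} .$$
For each $k$ the cubes of side $2^{-k}$ partition $\mathbb R^n$. They are nested from one $k$ to the next, since $2^{-k}(j+\frac{(-1)^k}3)=2^{-k-1}\big(2j+(-1)^k+\frac{(-1)^{k+1}}3\big)$. So $\mathcal D^\tau$ is a dyadic grid. Every cube $Q$ lies in some $R\in\bigcup_\tau\mathcal D^\tau$ with $\ell(R)\le6\ell(Q)$; this is standard (see Hytönen–Lacey–Pérez, Bull. London Math. Soc. 45 (2013)), and the proof is short. Choose $k$ with $3\ell(Q)<2^{-k}\le6\ell(Q)$. In each coordinate the endpoints $2^{-k}\mathbb Z$ and $2^{-k}(\mathbb Z+\frac{(-1)^k}3)$ of the two kinds are at distance at least $2^{-k}/3>\ell(Q)$ from each other. So the corresponding side of $Q$ misses all endpoints of one kind and lies in one interval of that kind. Choosing the kind in each coordinate gives $\tau$ and $R$ with $\ell(R)=2^{-k}$.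

Apply this to a cube of side $|x-y|$ containing $x$ and $y$, $x\ne y$. The resulting $R$ has $|R|^{\frac\alpha n-1}=\ell(R)^{\alpha-n}\ge6^{\alpha-n}|x-y|^{\alpha-n}$, so
$$|x-y|^{\alpha-n}\le6^{n-\alpha}\sum_\tau\sum_{R\in\mathcal D^\tau}|R|^{\frac\alpha n-1}\chi_R(x)\chi_R(y) .$$
Integrate against $f(y)\sigma(y)v(x)$. There are $2^n$ grids, and by monotone convergence it suffices to bound, for a fixed grid $\mathcal D=\mathcal D^\tau$ and uniformly in $N'\in\mathbb N$, the sum
$$\Sigma=\sum_{R\in\mathcal D,\ \ell(R)\le2^{N'}}|R|^{\frac\alpha n}\langle v\rangle_R\int_Rf\sigma .$$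

**Step 3. We thin out the cubes, keeping only those at which the average of $v$ has doubled.** Let $\mathcal S$ consist of all $R\in\mathcal D$ with $\ell(R)=2^{N'}$ and $v(R)>0$, and, recursively, for each $S\in\mathcal S$, of the maximal $R\subsetneq S$ in $\mathcal D$ with $\langle v\rangle_R>2\langle v\rangle_S$. Call the latter the children of $S$; they are pairwise disjoint. Every $S\in\mathcal S$ has $v(S)>0$.

Let $R$ occur in $\Sigma$ with $v(R)>0$. It lies in a cube of side $2^{N'}$ belonging to $\mathcal S$, and only finitely many cubes of $\mathcal D$ lie between the two. So there is a minimal $\pi(R)\in\mathcal S$ containing $R$. Moreover $\langle v\rangle_R\le2\langle v\rangle_{\pi(R)}$: otherwise $R\subsetneq\pi(R)$ would lie in a child of $\pi(R)$, against minimality. For fixed $S$, the cubes $R\subset S$ of side $2^{-i}\ell(S)$ partition $S$, so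
$$\sum_{R\subset S}|R|^{\frac\alpha n}\int_Rf\sigma=|S|^{\frac\alpha n}\sum_{i\ge0}2^{-i\alpha}\int_Sf\sigma=\frac{|S|^{\alpha/n}}{1-2^{-\alpha}}\int_Sf\sigma .$$
Grouping the cubes $R$ by $\pi(R)$ and using $\langle v\rangle_S\int_Sf\sigma=\langle f\sigma\rangle_Sv(S)$,
$$\Sigma\le\frac2{1-2^{-\alpha}}\sum_{S\in\mathcal S'}|S|^{\frac\alpha n}\langle f\sigma\rangle_S\,v(S),\qquad\mathcal S'=\{S\in\mathcal S:\sigma(S)>0\}; \tag{6.2}$$
cubes with $\sigma(S)=0$ contribute $0$. Finally,
$$S,S'\in\mathcal S,\ S'\subsetneq S\ \Longrightarrow\ \langle v\rangle_{S'}>2\langle v\rangle_S . \tag{6.3}$$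
To see this, note that $S$ and $S'$ lie in the same cube of side $2^{N'}$, and each is reached from it by a chain of successive children. As long as the current common cube strictly contains $S$, its next members in the two chains are both children of it and both contain $S'$; children are disjoint, so they coincide. Thus the chain of $S'$ passes through $S$, and from there on each of its steps, at least one, more than doubles the average.

## 7. Where Hölder's inequality and $M_{\bar\Psi}$ stop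

The shape of (2.3) suggests how to continue from (6.2). The generalized Hölder inequality gives $\langle v\rangle_S\le2\|v^{1/p}\|_{\Psi,S}\|v^{1/p'}\|_{\bar\Psi,S}$, and the usual one gives $\langle f\sigma\rangle_S\le\langle f^p\sigma\rangle_S^{1/p}\langle\sigma\rangle_S^{1/p'}$. Since $|S|^{\alpha/n}\|v^{1/p}\|_{\Psi,S}\langle\sigma\rangle_S^{1/p'}\le A$,
$$\sum_{S\in\mathcal S'}|S|^{\frac\alpha n}\langle f\sigma\rangle_Sv(S)\le2A\sum_{S\in\mathcal S'}\langle f^p\sigma\rangle_S^{1/p}\|v^{1/p'}\|_{\bar\Psi,S}|S|\le2A\Big(\sum_{S\in\mathcal S'}\int_Sf^p\sigma\Big)^{1/p}\Big(\sum_{S\in\mathcal S'}\|v^{1/p'}\|_{\bar\Psi,S}^{p'}|S|\Big)^{1/p'} .$$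
The last factor is fine when $\bar\Psi\in B_{p'}$. The children of $S$ have total measure at most $\sum_Rv(R)/(2\langle v\rangle_S)\le\frac12|S|$. So $F_S=S\setminus\bigcup\{\text{children}\}$ has $|F_S|\ge\frac12|S|$, and the sets $F_S$ are disjoint. Hence the last sum is at most $2\int(M_{\bar\Psi}(v^{1/p'}))^{p'}\le2\|M_{\bar\Psi}\|^{p'}_{L^{p'}\to L^{p'}}V$.

The argument stops at the other factor. The sum $\sum_S\int_Sf^p\sigma$ counts each point as many times as there are principal cubes above it, and $\sigma$ need not be small on the part of $S$ covered by its children. In the example of Section 1, take $\mathcal D=\mathcal D^0$, $N'=0$, $v=\sigma=u_m$, $f=\chi_{[0,1)}$. The average of $u_m$ over a dyadic interval of length $4^{-k}$ or $\frac12 4^{-k}$ (for $k<m$) that meets $E_m$ is $2^k$, and for all intervals of length at most $4^{-m}$ that meet $E_m$ it is $2^m$. So the principal intervals are those of length $4^{-k}$ with $k\le m$ even that meet $E_m$. Every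 point of $E_m$ lies in $\lfloor m/2\rfloor+1$ of them, and
$$\sum_S\int_Sf^p\sigma=\lfloor m/2\rfloor+1,\qquad\text{whereas}\qquad\int f^p\sigma=1 .$$
By Theorem A no other argument can close this gap under $\bar\Psi\in B_{p'}$ alone.

What can be saved? The overlap would disappear if the sum over the cubes $S$ containing a point could be replaced by a supremum, for then a covering argument with disjoint maximal cubes applies. The doubling (6.3) allows this replacement, provided that in each $S$ we look only at the part where $v$ has a prescribed size relative to its average $\langle v\rangle_S$. For a given size, a point sees at most one cube. The price is a sum over sizes, and the Luxemburg norm decides which sizes are needed.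

## 8. One relative height at a time: proof of Theorem B

We keep the notation of Section 6. For $S\in\mathcal S'$ let $N_S=\|v^{1/p}\|_{\Psi,S}$. It is finite because $\sigma(S)>0$ and $[\sigma,v]_\Psi\le A<\infty$, and it is positive because $v(S)>0$. Put
$$\varepsilon_S=\frac{\langle v\rangle_S^{1/p}}{N_S},\qquad S_j=\{y\in S:2^j\langle v\rangle_S\le v(y)<2^{j+1}\langle v\rangle_S\}\quad(j\in\mathbb Z),$$
$$a_j=2^{-j/p}\,\Psi^{-1}(2^{j+3})\qquad(j\ge-2) .$$
The number $\varepsilon_S$ is small when the bump on $S$ is felt strongly. As Step 2 will show, on $S$ one gains a factor $\varepsilon_S$ over the bound without bump.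

**Step 1. We show that half of the mass of $v$ on $S$ sits at heights $j$ with $\varepsilon_S\le a_j$.** The claim is
$$\sum_{j\ge-2,\ a_j\ge\varepsilon_S}v(S_j)\ \ge\ \tfrac12\,v(S) . \tag{8.1}$$
Since $v<\infty$ a.e., $v(S)=\sum_{j\in\mathbb Z}v(S_j)$. First, on $S_j$ with $j\le-3$ we have $v<\frac14\langle v\rangle_S$, so $\sum_{j\le-3}v(S_j)\le\frac14\langle v\rangle_S|S|=\frac14v(S)$. Second, let $B=\{j\ge-2:a_j<\varepsilon_S\}$. On $S_j$ we have $v^{1/p}/N_S\ge2^{j/p}\varepsilon_S$. For $j\in B$ we have $2^{j/p}\varepsilon_S>\Psi^{-1}(2^{j+3})$, hence $\Psi(2^{j/p}\varepsilon_S)\ge2^{j+3}$. Moreover $v<2^{j+1}\langle v\rangle_S$ on $S_j$ gives $|S_j|/|S|\ge2^{-j-1}v(S_j)/v(S)$. Since the infimum in the Luxemburg norm is attained,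
$$1\ge\frac1{|S|}\int_S\Psi\Big(\frac{v^{1/p}}{N_S}\Big)\ge\sum_{j\in B}\frac{|S_j|}{|S|}\,2^{j+3}\ge4\sum_{j\in B}\frac{v(S_j)}{v(S)} .$$
So the heights in $B$ carry at most $\frac14v(S)$, and what remains is at least $\frac12v(S)$.

**Step 2. For each height we dominate the sum over cubes by one maximal function and bound that.** Let $\mathcal C_j=\{S\in\mathcal S':\varepsilon_S\le a_j\}$ and
$$H_j=\sum_{S\in\mathcal C_j}|S|^{\frac\alpha n}\langle f\sigma\rangle_S\,\chi_{S_j} .$$
Multiplying (8.1) by $2|S|^{\alpha/n}\langle f\sigma\rangle_S$ and summing over $S$,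
$$\sum_{S\in\mathcal S'}|S|^{\frac\alpha n}\langle f\sigma\rangle_S\,v(S)\le2\sum_{j\ge-2}\int H_j\,v\,dx . \tag{8.2}$$
For fixed $y$ and $j$ there is at most one $S\in\mathcal S$ with $y\in S_j$. If there were two, both would contain $y$, so they would be nested, say $S'\subsetneq S$. Then by (6.3) $v(y)\ge2^j\langle v\rangle_{S'}>2^{j+1}\langle v\rangle_S>v(y)$, which is absurd. Hence
$$H_j\le\mathcal M_j:=\sup_{S\in\mathcal C_j}|S|^{\frac\alpha n}\langle f\sigma\rangle_S\,\chi_S .$$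
For $\lambda>0$ the set $\{\mathcal M_j>\lambda\}$ is the disjoint union of the maximal $S\in\mathcal C_j$ with $|S|^{\alpha/n}\langle f\sigma\rangle_S>\lambda$; maximal cubes exist since side lengths are at most $2^{N'}$. For such $S$, Hölder's inequality $\int_Sf\sigma\le(\int_Sf^p\sigma)^{1/p}\sigma(S)^{1/p'}$ and $|S|^{-1}=|S|^{-1/p}|S|^{-1/p'}$ give
$$\lambda\,v(S)^{1/p}\le|S|^{\frac\alpha n}\langle\sigma\rangle_S^{1/p'}\langle v\rangle_S^{1/p}\Big(\int_Sf^p\sigma\Big)^{1/p}=\varepsilon_S\,|S|^{\frac\alpha n}N_S\langle\sigma\rangle_S^{1/p'}\Big(\int_Sf^p\sigma\Big)^{1/p}\le a_j\,A\Big(\int_Sf^p\sigma\Big)^{1/p} .$$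
Raise to the power $p$ and sum over the disjoint maximal cubes. The result is
$$\|H_j\|_{L^{p,\infty}(v)}\le\|\mathcal M_j\|_{L^{p,\infty}(v)}\le a_j\,A\,\|f\|_{L^p(\sigma)} . \tag{8.3}$$

**Step 3. We integrate and add up the heights.** For $h\ge0$ with $W=\|h\|_{L^{p,\infty}(v)}$,
$$\int h\,v\,dx=\int_0^\infty v(\{h>\lambda\})\,d\lambda\le\int_0^\infty\min(V,W^p\lambda^{-p})\,d\lambda=WV^{1/p'}+\frac{WV^{1/p'}}{p-1}=p'\,W\,V^{1/p'},$$
the integral being split at $\lambda=WV^{-1/p}$ (if $V=0$ both sides vanish). With (8.3), $\int H_jv\le p'a_jA\|f\|_{L^p(\sigma)}V^{1/p'}$. By (3.2), with $i=j+3$,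
$$\sum_{j\ge-2}a_j=2^{3/p}\sum_{i\ge1}2^{-i/p}\,\Psi^{-1}(2^i)\le\frac{2^{3/p}}{1-2^{-1/p}}\,K_\Psi .$$
Inserting this in (8.2) and then in (6.2) bounds $\Sigma$ by $C(\alpha,p)K_\Psi A\|f\|_{L^p(\sigma)}V^{1/p'}$, uniformly in $N'$ and in the grid. This gives (6.1), and Theorem B follows. $\blacksquare$

## 9. Tuning the scales to $\Psi$: proof of Theorem C

The upper bound is Theorem B. The statement that (R) is automatic for $\alpha\le n/p'$ holds because then $\kappa\ge0$ and both $y^\kappa$ and $\Psi^{-1}(y)$ are nondecreasing.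

For the lower bound return to Lemma 2. With $b_k\approx1$, as in Section 5, its bounds give a ratio of at least about $(m+1)\min_{j\le m}g(j)$. For $\Psi_p(t)=t^p\log(e+t)^p$, where $g(j)$ is comparable to $(1+j)^{-1}$, this is only a constant, although $\sum_jg(j)=\infty$. The better choice is $b_k$ proportional to $g(m-k)$. Then $\max_kb_k/g(m-k)$ is the proportionality factor, and $\sum_kb_k$ is this factor times $\sum_jg(j)$. There is one obstacle. The $e_k$ are strictly increasing integers, so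
$$\frac{b_{k+1}}{b_k}=2^{n-\alpha(e_{k+1}-e_k)}\le2^{n-\alpha},$$
and $g(m-k)$ may grow faster than that in $k$. Condition (R) says that, up to the factor $c_0$, it does not.

**Step 1. We replace $g$ by a comparable sequence that respects the growth restriction.** Fix $m\ge1$ and put $G(j)=2^{(n-\alpha)j}g(j)$. Since $2^{nj\kappa}\Psi^{-1}(2^{nj})=2^{nj-\alpha j}\,2^{-nj/p}\Psi^{-1}(2^{nj})$, the number $G(j)$ is the value of $y^\kappa\Psi^{-1}(y)$ at $y=2^{nj}$. So (R) gives $G(j)\le c_0G(i)$ for $j\le i$. Let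
$$\tilde G(j)=\min_{j\le i\le m}G(i),\qquad\tilde g(j)=2^{-(n-\alpha)j}\,\tilde G(j)\qquad(0\le j\le m).$$
Then $c_0^{-1}G\le\tilde G\le G$ and $\tilde G$ is nondecreasing, so
$$c_0^{-1}g(j)\le\tilde g(j)\le g(j),\qquad\tilde g(m)=g(m),\qquad\tilde g(j-1)\le2^{n-\alpha}\tilde g(j)\quad(1\le j\le m). \tag{9.1}$$

**Step 2. We choose the digit positions.** Define real numbers $x_k$, $0\le k\le m$, by $2^{nk-\alpha x_k}=\tilde g(m-k)/g(m)$. Then $x_0=0$, and by (9.1)
$$\alpha(x_{k+1}-x_k)=n-\log_2\frac{\tilde g(m-k-1)}{\tilde g(m-k)}\ge n-(n-\alpha)=\alpha .$$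
So $x_{k+1}\ge x_k+1$, and $e_k:=\lceil x_k\rceil$ is strictly increasing with $e_0=0$. Since $x_k\le e_k<x_k+1$, the construction of Section 4 has
$$2^{-\alpha}\,\frac{\tilde g(m-k)}{g(m)}\le b_k\le\frac{\tilde g(m-k)}{g(m)}\le\frac{g(m-k)}{g(m)} . \tag{9.2}$$

**Step 3. We estimate both sides.** By Lemma 2(ii) and (9.2), cubes with $\ell(Q)\le1$ contribute at most $16^n/g(m)$ to $[u_m,u_m]_\Psi$. For $\ell(Q)>1$ use Lemma 2(iii), where $|Q|^{\frac\alpha n-\frac1{p'}}=|Q|^{-\kappa}$. Condition (R) with $y=2^{nm}$, $Y=2^{nm}|Q|$ reads $\Psi^{-1}(2^{nm})\le c_0|Q|^\kappa\,\Psi^{-1}(2^{nm}|Q|)$, so the contribution is at most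
$$|Q|^{-\kappa}\,\frac{2^{nm/p}}{\Psi^{-1}(2^{nm}|Q|)}\le\frac{c_0\,2^{nm/p}}{\Psi^{-1}(2^{nm})}=\frac{c_0}{g(m)} .$$
Hence $0<[u_m,u_m]_\Psi\le16^nc_0/g(m)$. By Lemma 2(i), (9.2) and (9.1),
$$\mathcal N(u_m,u_m)\ge c_1\sum_{k=0}^mb_k\ge c_12^{-\alpha}c_0^{-1}\sum_{j=0}^m\frac{g(j)}{g(m)} .$$
Dividing,
$$\frac{\mathcal N(u_m,u_m)}{[u_m,u_m]_\Psi}\ge c_1\,2^{-\alpha}\,16^{-n}\,c_0^{-2}\sum_{j=0}^mg(j) .$$
Let $m\to\infty$ and use (3.3): the supremum in Theorem C is at least $c(n,\alpha,p)\,c_0^{-2}K_\Psi$. The last sentence of the theorem follows, because the supremum is finite exactly when $K_\Psi$ is. $\blacksquare$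

## 10. Log bumps at every exponent: proof of Corollary D

Let $\Psi_a=t^pL^a$ with $L(t)=\log(e+t)$, $a>0$. Step 1 of Section 5 used only $a>0$, so $\Psi_a$ is a Young function. Step 2 there used only $a>p-1$, so $\bar\Psi_a\in B_{p'}$ for $a>p-1$.

**Step 1. We verify (R), so that Theorem C applies.** If $\kappa\ge0$ it is automatic. Let $\kappa<0$ and put $t=\Psi_a^{-1}(y)$, so that
$$y^\kappa\,\Psi_a^{-1}(y)=t\,\Psi_a(t)^\kappa=t^{1+p\kappa}L(t)^{a\kappa}=:\varphi(t) .$$
We need $\varphi$ to be increasing up to a constant factor on $[t_0,\infty)$, $t_0=\Psi_a^{-1}(1)>0$. Here $1+p\kappa=1+(p-1)-\frac{p\alpha}n=p(1-\frac\alpha n)>0$, and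
$$\frac{t\varphi'(t)}{\varphi(t)}=(1+p\kappa)+\frac{a\kappa}{L(t)}\cdot\frac t{e+t},$$
which is positive for all large $t$ because $L(t)\to\infty$. So $\varphi$ is increasing on some $[T,\infty)$, $T\ge t_0$, and on $[t_0,T]$ it lies between two constants $0<c\le C$. Let $t_0\le t\le t'$. If $t\ge T$, then $\varphi(t)\le\varphi(t')$. If $t'\le T$, then $\varphi(t)\le\frac Cc\varphi(t')$. If $t\le T\le t'$, then $\varphi(t)\le\frac Cc\varphi(T)\le\frac Cc\varphi(t')$. Thus (R) holds with $c_0=C/c$.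

**Step 2. We decide when $K_{\Psi_a}$ is finite.** It is finite if and only if $\int^\infty\frac{dt}{t(\log t)^{a/p}}<\infty$, that is, if and only if $a>p$.

By Theorem C the inequality $\mathcal N(u,\sigma)\le C[\sigma,u]_{\Psi_a}$ holds with a uniform constant if and only if $a>p$. For $p-1<a\le p$ we have $\bar\Psi_a\in B_{p'}$, so $\|M_{\bar\Psi_a}\|_{L^{p'}\to L^{p'}}$ is finite, while the ratio $\mathcal N/[\sigma,u]_{\Psi_a}$ is unbounded; hence (2.3) fails. The endpoint $a=p$, that is $\delta=1$, is included. $\blacksquare$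

## 11. Bumping each weight in turn, and Young functions outside (R)

**Separated bumps.** The weights of Section 5 also settle a strong-type variant in which each weight is bumped separately. Let $\Psi=t^p\log(e+t)^{p-1+\delta}$ and $\Phi=t^{p'}\log(e+t)^{p'-1+\delta'}$ with $0<\delta,\delta'<1$, and take the pairs $(u_m,u_m)$ of Section 5. The constant with $u$ bumped by $\Psi$ is $O\big((1+m)^{(p-1+\delta)/p}\big)$ by Step 4 there. The constant
$$\sup_Q|Q|^{\frac\alpha n}\langle u\rangle_Q^{1/p}\,\|\sigma^{1/p'}\|_{\Phi,Q}$$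
is, for $\sigma=u=u_m$, the same expression with $p$ and $p'$ interchanged, and the scales $e_k=\lceil nk/\alpha\rceil$ do not depend on $p$. So the same step shows that it is $O\big((1+m)^{(p'-1+\delta')/p'}\big)$. Both exponents are smaller than $1$, while even the weak-type norm is at least $c(m+1)$. Hence the norm of $I_\alpha(\cdot\,\sigma)$ from $L^p(\sigma)$ to $L^p(u)$ is not bounded by a constant times the sum of these two constants: the corresponding separated bump statement is false as well.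

**Outside (R).** When $\alpha>n/p'$ and $\Psi$ violates (R), these notes give only the upper bound of Theorem B. This affects neither Theorem A nor Corollary D.
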